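# Odd unimodular lattices and knotted $\mathbb Z_2$-surfaces in $S^4$

## 1. Genus one: the double branched cover has form $\langle\pm1\rangle$

Throughout, $F\subset S^4$ is a closed nonorientable surface, locally flatly embedded. Its *nonorientable genus* is $h=\dim_{\mathbb Z_2}H_1(F;\mathbb Z_2)$, so $\chi(F)=2-h$, and $e(F)$ is its normal Euler number. Massey's theorem says $e(F)\in\{-2h,-2h+4,\dots,2h-4,2h\}$. We call $F$ *extremal* if $e(F)=\pm2h$.

**Standard surfaces.** Complex conjugation on $\mathbb CP^2$ has quotient $S^4$. The image of the fixed set $\mathbb RP^2$ is the standard positive $\mathbb RP^2\subset S^4$, with normal Euler number $-2$. Its image under a reflection of $S^4$ is the standard negative one, with normal Euler number $2$. A surface is (topologically) *unknotted* if it is topologically isotopic to a connected sum of standardly embedded projective planes, and *knotted* otherwise.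

**$\mathbb Z_2$-surfaces.** $F$ is a *$\mathbb Z_2$-surface* if $\pi_1(S^4\setminus F)\cong\mathbb Z_2$. Every unknotted surface is one. The question, taken from Conway, Orson and Powell, "Unknotting nonorientable surfaces", arXiv:2306.12305 (2023), is whether the converse holds: *is every $\mathbb Z_2$-surface in $S^4$ topologically unknotted?*

**The double branched cover.** Let $X_F=S^4\setminus\nu F$ be the exterior of a $\mathbb Z_2$-surface. Meridians of $F$ normally generate $\pi_1(X_F)=\mathbb Z_2$, so a meridian is the nontrivial element. The universal cover $\tilde X$ of $X_F$ is therefore a double cover that restricts to the connected double cover on each meridian circle, and it is completed by a copy of the disc bundle over $F$ to a closed 4-manifold $\Sigma(F)=\tilde X\cup\nu\tilde F$, the double cover of $S^4$ branched along $F$. It is unique because $H_1(S^4\setminus F)=\mathbb Z_2$. We orient it so that the projection has positive degree. Let $\tau$ be the covering involution. Its fixed set is $\tilde F\cong F$, and $\tau$ acts by $-1$ on the fibres of $\nu\tilde F$.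

*Example.* For the standard positive $\mathbb RP^2$ we get $\Sigma=\mathbb CP^2$, with $\tau$ complex conjugation. For the standard negative one we get $-\mathbb CP^2$. Branched covers turn connected sums of pairs into connected sums, so for an unknotted surface of genus $h$ the manifold $\Sigma(F)$ is a connected sum of $h$ copies of $\pm\mathbb CP^2$, with diagonal intersection form.

An isotopy of surfaces induces an orientation-preserving homeomorphism of double branched covers, so the intersection form of $\Sigma(F)$ can detect knotting. In genus one it sees nothing.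

**Proposition 1.** Let $F$ be a $\mathbb Z_2$-surface of genus $h$. Then $\Sigma=\Sigma(F)$ is simply connected, $b_2(\Sigma)=h$, its intersection form is unimodular, and $\tau_*=-1$ on $H_2(\Sigma)$. If $h=1$, the form is $\langle1\rangle$ or $\langle-1\rangle$, the form of $\pm\mathbb CP^2$.

*Proof.* The map $\pi_1(\partial\nu\tilde F)\to\pi_1(\nu\tilde F)$ is onto, since the source is the total space of a circle bundle over $\tilde F$, and $\pi_1(\tilde X)=1$. By van Kampen, $\pi_1(\Sigma)$ is $\pi_1(\nu\tilde F)$ modulo the image of $\pi_1(\partial\nu\tilde F)$, which is trivial. Next,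
$$\chi(\Sigma)=2\chi(X_F)+\chi(F)=2(2-\chi(F))+\chi(F)=4-\chi(F)=h+2,$$
so $b_2(\Sigma)=h$. Here $H_2(\Sigma)$ is free because $\Sigma$ is simply connected, and Poincaré duality makes the form unimodular. By transfer, $H_2(\Sigma;\mathbb Q)^\tau\cong H_2(\Sigma/\tau;\mathbb Q)=H_2(S^4;\mathbb Q)=0$. For each $y$ the class $y+\tau_*y$ is invariant, hence zero rationally, hence zero. So $\tau_*=-1$. Finally, a unimodular form of rank one is $\langle\pm1\rangle$. $\square$

This agrees with Lawson's theorem that every $\mathbb Z_2$-surface with $h=1$ is unknotted.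

What changes for larger $h$? Everything in the proof survives except the last sentence: a unimodular form of rank $h$ need not be diagonal.

## 2. Which lattices of rank $h$ could occur?

A *lattice* is a finitely generated free abelian group with a symmetric bilinear integer form $x\cdot y$. We write $x^2=x\cdot x$ and call it the norm of $x$. The lattice is *unimodular* if its Gram determinant is $\pm1$, *even* if all norms are even, and *odd* otherwise. Let $\varepsilon_1,\dots,\varepsilon_h$ be the standard basis of $\mathbb Z^h$, and let
$$D_h=\{x\in\mathbb Z^h:\ x^2\text{ even}\}=\{x\in\mathbb Z^h:\ \textstyle\sum x_i\text{ even}\}.$$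
The *hyperbolic plane* $H$ has basis $e,g$ with $e^2=g^2=0$ and $e\cdot g=1$. The letter $e$ without an argument is always a homology or lattice class; $e(F)$ and $e(\nu)$ are Euler numbers. We will repeatedly use that a vector $s$ with $s^2=1$ splits off: $w=(w\cdot s)s+(w-(w\cdot s)s)$, so $L=\mathbb Zs\oplus s^\perp$, and if $L$ is unimodular then so is $s^\perp$.

We recall the signature formula $\sigma(\Sigma(F))=-e(F)/2$ for locally flat $F\subset S^4$ (Gordon–Litherland; Geske–Kjuchukova–Shaneson, IMRN 2021, in the topological category). By Proposition 1, if $e(F)=-2h$ then $\sigma=h=b_2$. So *the form of $\Sigma(F)$ is a positive definite unimodular lattice of rank $h$.* If moreover $F$ is unknotted, this lattice is diagonal and positive definite, so it is $\mathbb Z^h$.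

For small $h$ there is still no choice. Hermite's theorem says that a positive definite lattice of rank $n$ and determinant $1$ has a nonzero vector of norm at most $(4/3)^{(n-1)/2}$. For $n\le5$ this is at most $16/9<2$, so there is a vector of norm $1$. It splits off, and induction gives $\mathbb Z^n$.

In rank 8 a new lattice appears: $E_8$, the only even positive definite unimodular lattice of rank 8. In rank 9 we have $E_8\oplus\langle1\rangle$. These are not diagonal: as $E_8$ is even, a norm-1 vector $(v,w)\in E_8\oplus\langle1\rangle^{h-8}$ has $v=0$ and $w^2=1$, so there are $2(h-8)$ of them, while $\mathbb Z^h$ has $2h$. If such a lattice is realized, the answer to the question is no. It is realized. Let $F_0=F_0(h)$ be the connected sum of $h$ standard positive $\mathbb RP^2$'s, so $e(F_0)=-2h$ and $\Sigma(F_0)=\#^h\mathbb CP^2$.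

**Theorem A.** For every $h\ge9$ there is a $\mathbb Z_2$-surface $F\subset S^4$ of genus $h$ with $e(F)=-2h$ such that $\Sigma(F)$ has intersection form $E_8\oplus\langle1\rangle^{h-8}$. It is not topologically unknotted.

**Theorem B.** Fix $h\ge1$. The lattices that occur as intersection forms of $\Sigma(F)$, for $\mathbb Z_2$-surfaces $F$ of genus $h$ with $e(F)=-2h$, are exactly the odd positive definite unimodular lattices of rank $h$. For each such lattice $L$ the surface $F_L$ can be chosen so that $X_{F_L}\#(S^2\times S^2)\cong X_{F_0}\#(S^2\times S^2)$ rel boundary. If $L\not\cong\mathbb Z^h$, then $F_L$ is knotted and is not equivalent to a smoothly embedded surface in any smooth structure on $S^4$.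

So the answer to the question is **no**. A reflection of $S^4$ changes the signs of $e(F)$ and of the form, so mirror images give knotted $\mathbb Z_2$-surfaces with $e=2h$ for each $h\ge9$.

## 3. The branch surface is characteristic, so $E_8$ alone is excluded

The first candidate one would try is $E_8$ in genus $8$. It fails for the following reason, which is also the "necessity" half of Theorem B.

**Proposition 2.** Let $F$ be any $\mathbb Z_2$-surface and $\Sigma=\Sigma(F)$. Then $y^2\equiv y\cdot[\tilde F]\pmod2$ for all $y\in H_2(\Sigma)$, and some $y$ has $y\cdot[\tilde F]$ odd. In particular the form of $\Sigma$ is odd.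

*Proof.*

**Step 1: find $y$ with $y\cdot[\tilde F]$ odd.** By excision and duality,
$$H_2(\Sigma,\tilde X)\cong H_2(\nu\tilde F,\partial\nu\tilde F)\cong H^2(\tilde F;\mathbb Z)=\mathbb Z_2. \tag{1}$$
Mod 2 intersection with $\tilde F$ is a homomorphism from this group to $\mathbb Z_2$ taking the value $1$ on a fibre disc, so it is an isomorphism. Thus $H_2(\Sigma)\to H_2(\Sigma,\tilde X)=\mathbb Z_2$ is $y\mapsto y\cdot[\tilde F]$ mod 2. The next term of the exact sequence is $H_1(\tilde X)=0$, so the map is onto.

**Step 2: show $y\cdot\tau_*y\equiv y\cdot[\tilde F]$ by a swap.** The idea is that intersections of a surface with its $\tau$-image come in pairs, except on $\tilde F$. Represent $y$ by a map $j:S\to\Sigma$ of a closed oriented surface, transverse to $\tilde F$, with the points of $j^{-1}(\tilde F)$ having distinct images. After shrinking $\nu\tilde F$, the part of $S$ mapped into it consists of discs, one for each point of $j^{-1}(\tilde F)$, lying over disjoint small discs of $\tilde F$. In local coordinates $(w,z)\in\mathbb C\times\mathbb C$ with $|z|\le1$, $\tilde F=\{z=0\}$ and $\tau(w,z)=(w,-z)$,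 we may take each disc to be the tilted fibre $\{w=\delta z\}$ with a small $\delta>0$. Its $\tau$-image is $\{w=-\delta z\}$. The two discs meet only at the origin, transversally.

Let $S'\subset S$ be the remaining part, mapped to $\tilde X$, and let $p:\tilde X\to X_F$ be the projection. On $\partial S'$ the map $p\circ j$ is an embedding: the only point of a boundary circle over the same point of $X_F$ as $(\delta z,z)$ could be $(\delta z,-z)$, which is not on the circle, and different circles lie over disjoint discs. By general position for maps of surfaces into 4-manifolds we may change $p\circ j|_{S'}$ by a homotopy rel boundary to a self-transverse immersion without triple points and with interior mapped to the interior of $X_F$. Lifting the homotopy changes $j|_{S'}$ rel boundary and does not change $y$.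

Now $y\cdot\tau_*y$ is, mod 2, the number of pairs $(a,b)\in S\times S$ with $j(a)=\tau j(b)$. All these intersections are transverse: those in $\nu\tilde F$ by the explicit model, and those in $\tilde X$ because $p\,j(a)=p\,j(b)$ with $a\ne b$ ($\tau$ has no fixed point in $\tilde X$), so they come from double points of $p\circ j|_{S'}$. The swap $(a,b)\mapsto(b,a)$ is an involution on the set of these pairs, because $j(a)=\tau j(b)$ implies $j(b)=\tau j(a)$. It fixes exactly the pairs $(a,a)$ with $j(a)=\tau j(a)$, that is, $j(a)\in\tilde F$. So the number of pairs is congruent to $\#j^{-1}(\tilde F)\equiv y\cdot[\tilde F]$.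

**Step 3: conclude.** By Proposition 1, $\tau_*y=-y$, so $y^2\equiv y\cdot\tau_*y\equiv y\cdot[\tilde F]\pmod 2$. With $y$ from Step 1, $y^2$ is odd. $\square$

Together with Section 2 this proves that only odd positive definite unimodular lattices of rank $h$ occur when $e(F)=-2h$.

*Why extremal surfaces?* If $|e(F)|<2h$, then $|\sigma|<b_2$, so the form of $\Sigma(F)$ is indefinite, and it is odd by Proposition 2. Indefinite odd unimodular forms are classified by rank and signature (Serre; Milnor–Husemoller), so the form is diagonal, with the rank $h$ and signature $-e(F)/2$ already known. Only in the extremal case can the form carry information.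

## 4. Isotropic vectors, equivariant intersections, and framed spheres

**Isotropic vectors.** The same classification theorem suggests how to reach a new lattice. If $L$ is odd, positive definite and unimodular of rank $h$, then $L\oplus H\cong\mathbb Z^h\oplus H$. The class $e\in H\subset L\oplus H$ becomes a primitive vector $u\in\mathbb Z^h\oplus H$ with $u^2=0$, and $L\cong e^\perp/e\cong u^\perp/u$.

**Lemma 3.** Let $u$ be a primitive vector with $u^2=0$ in a unimodular lattice $K$. Then $u^\perp/u$ is unimodular, of rank $\operatorname{rk}K-2$.

*Proof.* By unimodularity and primitivity there is $v$ with $u\cdot v=1$. The sublattice $U=\langle u,v\rangle$ has determinant $-1$, so $K=U\oplus U^\perp$ with $U^\perp$ unimodular. A vector $mu+nv+w$ with $w\in U^\perp$ is orthogonal to $u$ exactly when $n=0$. So $u^\perp=\mathbb Zu\oplus U^\perp$ and $u^\perp/u\cong U^\perp$. $\square$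

*Example.* Let $u=x+e+bg$ with $x\in\mathbb Z^h$ and $x^2=-2b$. Then $u^\perp/u\cong\mathbb Z^h$. Indeed $z\mapsto z-(x\cdot z)g$ maps $\mathbb Z^h$ isometrically into $u^\perp$, as $u\cdot g=1$. Conversely, given $z+pe+qg\in u^\perp$, subtract $pu$ to get a vector $z'+q'g\in u^\perp$; then $x\cdot z'+q'=0$, so $q'=-x\cdot z'$. Hence **an isotropic vector whose $e$-coefficient is $\pm1$ leads only to $\mathbb Z^h$** (replace $u$ by $-u$ for the sign).

Geometrically, passing from $K$ to $u^\perp/u$ is surgery on an embedded sphere. For a sphere with trivial normal bundle we remove $S^2\times D^2$ and glue in $D^3\times S^1$. For example, surgery on a factor sphere of $S^2\times S^2$ gives $S^4$. We want to do this in the complement of $F_0$, so we need intersection theory in a manifold with fundamental group $\mathbb Z_2$.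

**Equivariant intersection numbers.** Let $\Lambda=\mathbb Z[\mathbb Z_2]=\mathbb Z[T]/(T^2-1)$. Since $T^{-1}=T$ and all our manifolds are oriented, the involution on $\Lambda$ is trivial. If $M$ is an oriented 4-manifold with $\pi_1(M)=\mathbb Z_2$ and universal cover $\tilde M$, then $\pi_2(M)=H_2(\tilde M)$ and
$$\lambda(x,y)=(x\cdot y)+(x\cdot Ty)\,T\in\Lambda$$
is symmetric and $\Lambda$-bilinear. If $x$ is represented by a generic immersion of a sphere, its self-intersection number $\mu$ sums the double points with signs and with group elements. It lies in $\Lambda/\langle\gamma-\bar\gamma\rangle=\Lambda$, and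
$$\lambda(x,x)=\mu+\bar\mu+e(\nu)\cdot1=2\mu+e(\nu), \tag{2}$$
where $\nu$ is the normal bundle of the immersion.

*Example.* Suppose $S^2\times S^2$ is a connected summand of $M$, with factor spheres $e,f$, so $\lambda(e,f)=1$ and $\lambda(e,e)=\lambda(f,f)=0$. For $x=e+Tf$ we get $\lambda(x,x)=2T$. The lift of $x$ has ordinary square $0$, but it meets its translate $Te+f$ algebraically twice. The $T$-coefficient prevents an embedding in $M$.

**Published results used.** Besides those already quoted, we use the following.

* (Freedman 1982) A closed simply connected topological 4-manifold with $\chi=2$ is homeomorphic to $S^4$.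
* (Sphere embedding theorem; Freedman–Quinn, *Topology of 4-manifolds*, §5.1; Behrens et al. (eds.), *The Disc Embedding Theorem*, OUP 2021, Ch. 20) Let $M$ be a connected smooth oriented 4-manifold with good (e.g. finite) fundamental group. Let $j,j'$ be framed immersed 2-spheres in the interior of $M$ with $\mu(j)=0$ and $\lambda(j,j')=1$. Then $j$ is regularly homotopic to a locally flat embedding $\bar\jmath$ that has a geometrically dual sphere, i.e. an immersed sphere meeting $\bar\jmath$ transversally in exactly one point.
* (Donaldson) The intersection form of a closed smooth definite 4-manifold is diagonal. We need this only for the last assertion of Theorem B.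

## 5. The exterior of the standard surface

Let $X_0=X_{F_0}$, a smooth manifold with $\pi_1(X_0)=\mathbb Z_2$. Let $\Sigma_0=\Sigma(F_0)=\#^h\mathbb CP^2$ with fixed surface $\tilde F_0$. Then $\tilde X_0=\Sigma_0\setminus\nu\tilde F_0$ has deck transformation $T=\tau$, and $T$ acts by $-1$ on $H_2(\Sigma_0)=\mathbb Z^h$.

**Lemma 4.** The image of $\pi_2(X_0)=H_2(\tilde X_0)\to H_2(\Sigma_0)=\mathbb Z^h$ is $D_h$. If $\hat x,\hat y\in\pi_2(X_0)$ map to $x,y\in D_h$, then
$$\lambda(\hat x,\hat y)=(x\cdot y)(1-T). \tag{3}$$

*Proof.* By (1) and the sentence after it, the map $H_2(\Sigma_0)\to H_2(\Sigma_0,\tilde X_0)=\mathbb Z_2$ is $y\mapsto y\cdot[\tilde F_0]$ mod 2, and the image in question is its kernel. Multiplication by $i$ identifies the tangent bundle of $\mathbb RP^2\subset\mathbb CP^2$ with its normal bundle, so the mod 2 self-intersection of $\mathbb RP^2$ is $\chi(\mathbb RP^2)=1$. Hence $[\mathbb RP^2]\ne0$ in $H_2(\mathbb CP^2;\mathbb Z_2)=\mathbb Z_2$, so $[\tilde F_0]=(1,\dots,1)$ mod 2, and the kernel is $\{y:\sum y_i\text{ even}\}=D_h$. Finally, intersection numbers in $\tilde X_0$ may be computed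 in $\Sigma_0$, where $T\hat y$ maps to $-y$. So $\lambda(\hat x,\hat y)=(x\cdot y)-(x\cdot y)T$. $\square$

Stabilize once: $M=X_0\#(S^2\times S^2)$. Then $\tilde M=\tilde X_0\#2(S^2\times S^2)$ and
$$\pi_2(M)=\pi_2(X_0)\oplus\Lambda e\oplus\Lambda f,\qquad \lambda(e,f)=1,\quad\lambda(e,e)=\lambda(f,f)=0,$$
with $\pi_2(X_0)$ orthogonal to $e$ and $f$. For classes $\hat u=\hat x+\alpha e+\beta f$ and $v=\hat y+\gamma e+\delta f$, formula (3) gives
$$\lambda(\hat u,v)=(x\cdot y)(1-T)+\alpha\delta+\beta\gamma,\qquad \lambda(\hat u,\hat u)=x^2(1-T)+2\alpha\beta. \tag{4}$$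

## 6. Choosing coefficients in $\mathbb Z[\mathbb Z_2]$: the two evaluations $T=\pm1$

Given an isotropic $u=x+ae+bg\in\mathbb Z^h\oplus H$, so $x^2+2ab=0$, we look for a class $\hat u=\hat x+\alpha e+\beta f$ that is embedded in $M$ with a dual sphere, and on which surgery produces $u^\perp/u$.

*First try: $\alpha=a$, $\beta=b$.* By (4), $\lambda(\hat u,\hat u)=(x^2+2ab)-x^2T=-x^2T$. This vanishes only if $x^2=0$, i.e. $x=0$. As in the example with $e+Tf$, the obstruction is the intersection of a lift with its translate.

*Second try: $\alpha=a$, $\beta=b(1-T)$.* Now $\lambda(\hat u,\hat u)=(x^2+2ab)(1-T)=0$. But the sphere embedding theorem also asks for $v$ with $\lambda(\hat u,v)=1$. Setting $T=1$ in (4) gives $1=a\cdot\delta|_{T=1}$, so $a=\pm1$. By the example after Lemma 3, then $u^\perp/u\cong\mathbb Z^h$ and nothing is gained.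

The second try shows what is needed. Let $\epsilon_\pm:\Lambda\to\mathbb Z$ be the ring maps $T\mapsto\pm1$. An element $p+qT$ goes to $(p+q,\,p-q)$, so $(\epsilon_+,\epsilon_-)$ is injective with image $\{(m,n):m\equiv n\bmod2\}$, and $1-T\mapsto(0,2)$. The duality condition under $\epsilon_+$ concerns only $\epsilon_+$ of the coefficients, whereas the lattice data of $u$ should sit in $\epsilon_-$, since $T$ acts by $-1$ on $\mathbb Z^h$. So we choose $\alpha$ with $\epsilon_+(\alpha)=1$ and $\epsilon_-(\alpha)=a$. *Such an $\alpha$ exists exactly when $a$ is odd*, and it is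
$$\alpha=1+\tfrac{a-1}2(1-T),\qquad \beta=b(1-T),\qquad (\epsilon_+,\epsilon_-):\ \alpha\mapsto(1,a),\quad\beta\mapsto(0,2b). \tag{5}$$

## 7. From an isotropic vector to a $\mathbb Z_2$-surface

**Proposition 5.** Let $u=x+ae+bg\in\mathbb Z^h\oplus H$ be primitive with $u^2=0$ and $a$ odd. Then there is a $\mathbb Z_2$-surface $F'\subset S^4$ of genus $h$ with $e(F')=-2h$ such that $\Sigma(F')$ has intersection form $u^\perp/u$. Moreover $X_{F'}\#(S^2\times S^2)\cong X_0\#(S^2\times S^2)$ rel boundary.

*Sanity check.* For $u=e$ we have $x=0$, $a=1$, $b=0$, so $\alpha=1$, $\beta=0$ and $\hat u=e$ is a factor sphere. Surgery on it undoes the stabilization and returns $F'=F_0$ with form $e^\perp/e=\mathbb Z^h$.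

*Proof.*

**Step 1: an isotropic class.** Since $x^2=-2ab$ is even, $x\in D_h$. Choose a lift $\hat x\in\pi_2(X_0)$ and put $\hat u=\hat x+\alpha e+\beta f$ with (5). Applying $\epsilon_\pm$ to (4):
$$\epsilon_+\lambda(\hat u,\hat u)=0+2\cdot1\cdot0=0,\qquad \epsilon_-\lambda(\hat u,\hat u)=2x^2+2\cdot a\cdot2b=2(x^2+2ab)=0.$$
So $\lambda(\hat u,\hat u)=0$.

**Step 2: an integer equation for the dual class.** The set $I=\{x\cdot y+ad+bc:\ y\in D_h,\ c,d\in\mathbb Z\}$ is a subgroup of $\mathbb Z$ containing $a\ne0$, so $I=n\mathbb Z$ with $n\ge1$. We claim $n=1$. Since $n\mid a$, $n$ is odd; also $n\mid b$. As $2\varepsilon_i\in D_h$, $n\mid2x_i$, so $n\mid x_i$ for all $i$. Thus $n$ divides $u$, and $n=1$ by primitivity. Hence we can choose $y\in D_h$ and $c,d\in\mathbb Z$ with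
$$x\cdot y+ad+bc=\tfrac{1-a}2. \tag{6}$$

**Step 3: the dual class.** Choose a lift $\hat y$ of $y$ and put $v_0=\hat y+c\,e+\delta f$ with $\delta=1+d(1-T)$, so $\delta\mapsto(1,1+2d)$. By (4) and (6),
$$\epsilon_+\lambda(\hat u,v_0)=0+1\cdot1+0=1,$$
$$\epsilon_-\lambda(\hat u,v_0)=2\,x\cdot y+a(1+2d)+2bc=a+2(x\cdot y+ad+bc)=1.$$
So $\lambda(\hat u,v_0)=1$. Since $y^2$ is even, $\lambda(v_0,v_0)=y^2(1-T)+2c\delta$ lies in $2\Lambda$, and we may put $v=v_0-\frac12\lambda(v_0,v_0)\,\hat u$. Then $\lambda(\hat u,v)=1-0=1$ and $\lambda(v,v)=\lambda(v_0,v_0)-\lambda(v_0,v_0)\lambda(\hat u,v_0)+0=0$.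

**Step 4: an embedded sphere with a geometric dual.** Represent $\hat u$ by a generic immersion and write $\mu=\mu_1+\mu_TT$. By (2), $\lambda(\hat u,\hat u)=0$ says $\mu_T=0$ and $2\mu_1+e(\nu)=0$. Adding a local cusp changes $(\mu_1,e(\nu))$ by $\pm(1,-2)$, with either sign available. So we may arrange $\mu=0$ and $e(\nu)=0$. Do the same for $v$. Both spheres are now framed, $\mu(\hat u)=0$ and $\lambda(\hat u,v)=1$. The manifold $M$ is smooth with finite fundamental group, so the sphere embedding theorem gives a locally flat embedded sphere $\bar u\subset\operatorname{int}M$ in the class $\hat u$ and an immersed sphere $\bar v$ meeting it transversally in one point. The Euler number of the normal bundle of $\bar u$ is the $1$-coefficient of $\lambda(\hat u,\hat u)$, which is $0$, so this bundle is trivial. Removing from $\bar v$ a small disc around the intersection point leaves a disc in $M\setminus\nu\bar u$ bounded by a meridian of $\bar u$. So *the meridian of $\bar u$ is null-homotopic in $M\setminus\nu\bar u$.*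

**Step 5: surgery, and the new surface in $S^4$.** Let
$$X'=(M\setminus\nu\bar u)\cup_{S^2\times S^1}(D^3\times S^1),\qquad \partial X'=\partial X_0.$$
By van Kampen, $\pi_1(M)$ is $\pi_1(M\setminus\nu\bar u)$ with the meridian killed; the meridian is already trivial, so $\pi_1(M\setminus\nu\bar u)=\mathbb Z_2$. Gluing in $D^3\times S^1$ does not change $\pi_1$, because $\pi_1(S^2\times S^1)\to\pi_1(D^3\times S^1)$ is an isomorphism. So $\pi_1(X')=\mathbb Z_2$.

Let $W=X'\cup_{\partial X_0}\nu F_0$. This is the result of surgery on $\bar u\subset M\cup\nu F_0=S^4\#(S^2\times S^2)=S^2\times S^2$. The meridian of $\bar u$ is still null-homotopic in the complement, so the same argument gives $\pi_1(W)=\pi_1(S^2\times S^2)=1$. Also $\chi(W)=\chi(S^2\times S^2)-\chi(S^2\times D^2)+\chi(D^3\times S^1)=4-2+0=2$. By Freedman, $W\cong S^4$, and we may take the homeomorphism to preserve orientation. Let $F'$ be the image of the zero section of $\nu F_0$. It is locally flat of genus $h$ with exterior $X'$, so it is a $\mathbb Z_2$-surface. Its tubular neighborhood is $\nu F_0$, so $e(F')=e(F_0)=-2h$.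

**Step 6: $\Sigma(F')$ is a surgery upstairs.** Let $N$ be the double cover of $S^4\#(S^2\times S^2)$ branched along $F_0$. Then $N=\Sigma_0\#2(S^2\times S^2)$ and
$$H_2(N)=\mathbb Z^h\oplus\langle e,Te,f,Tf\rangle .$$
Among $e,Te,f,Tf$ the only nonzero products are $e\cdot f=Te\cdot Tf=1$, and $T=-1$ on $\mathbb Z^h$. The embedded sphere $\bar u$ has two disjoint lifts, with classes $\hat u$ and $T\hat u$, where now $\hat u=x+\alpha e+\beta f$ in $H_2(N)$. The isomorphism $\pi_1(M\setminus\nu\bar u)\cong\mathbb Z_2$ induced by inclusion into $M$, and the one induced by inclusion into $X'$, define the same double cover of $M\setminus\nu\bar u$. The circle factor of $D^3\times S^1$ is a meridian of $\bar u$ and lifts to two circles. Hence $\Sigma(F')$ is obtained from $N$ by surgery on both lifts.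

**Step 7: homology of the surgered manifold.** Put $J=\langle\hat u,T\hat u\rangle\subset H_2(N)$ and let $N^\circ$ be $N$ minus open tubular neighborhoods of the two lifts.

By excision $H_k(N,N^\circ)$ is two copies of $H_k(S^2\times(D^2,S^1))\cong H_{k-2}(S^2)$, so $H_3(N,N^\circ)=0$ and $H_2(N,N^\circ)=\mathbb Z^2$. The map $H_2(N)\to\mathbb Z^2$ records the intersection numbers with the two spheres. The exact sequence of the pair gives $H_2(N^\circ)=J^\perp$.

Next, $H_k(\Sigma(F'),N^\circ)$ is two copies of $H_k((D^3,S^2)\times S^1)\cong H_{k-3}(S^1)$. It vanishes for $k=2$. For $k=3$ it is $\mathbb Z^2$, generated by the discs $D^3\times pt$, whose boundaries $S^2\times pt$ are parallel copies of the two lifts, of classes $\hat u$ and $T\hat u$. Hence $H_2(\Sigma(F'))=J^\perp/J$. This is an isometry, because intersection numbers of classes coming from $N^\circ$ can be computed in $N^\circ$.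

**Step 8: $J^\perp/J\cong u^\perp/u$.** Since $(1-T)(1+T)=0$, we have $(1+T)\alpha=1+T$ and $(1+T)\beta=0$; also $x+Tx=0$. So $\hat u+T\hat u=e+Te=:E$ and $J=\langle\hat u,E\rangle$. We divide by $E$ first. The vector $z+pe+p'Te+qf+q'Tf$ has product $q+q'$ with $E$, so $E^\perp$ is given by $q'=-q$. In $E^\perp/E$ we have $Te=-e$. With $g=f-Tf$,
$$E^\perp/E=\mathbb Z^h\oplus\langle e,g\rangle,\qquad e\cdot g=1,\quad e^2=0,\quad g^2=-2f\cdot Tf=0.$$
So $E^\perp/E=\mathbb Z^h\oplus H$. In this quotient $\alpha e=e+\frac{a-1}2(e-Te)=ae$ and $\beta f=b(f-Tf)=bg$, so $\hat u$ becomes $x+ae+bg=u$. As $E$ is orthogonal to all of $E^\perp$, the image of $J^\perp\subset E^\perp$ is $u^\perp$ and that of $J$ is $\mathbb Zu$. Therefore $J^\perp/J=u^\perp/u$.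

**Step 9: undoing the surgery by one stabilization.** $M$ is recovered from $X'$ by surgery on the core $0\times S^1\subset D^3\times S^1$. This circle is homotopic to $pt\times S^1\subset S^2\times S^1$, a meridian of $\bar u$, hence null-homotopic in $X'$. Homotopic circles in a 4-manifold are isotopic, so the core is isotopic to an unknotted circle in a ball. A circle has two normal framings, since $\pi_1(SO(3))=\mathbb Z_2$. So $M\cong X'\#(S^2\times S^2)$ or $M\cong X'\#(S^2\tilde\times S^2)$, rel boundary. In the second case $H_2(\tilde M)$ would contain the lift of a sphere of odd self-intersection, namely a section of $S^2\tilde\times S^2$. But the form on $H_2(\tilde M)$ is pulled back from $D_h\oplus H\oplus H$, which is even. So $X'\#(S^2\times S^2)\cong M=X_0\#(S^2\times S^2)$ rel boundary. $\square$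

## 8. The vector $(1^8,-2)+3e-2g$ and the lattice $E_8\oplus\langle1\rangle$

It remains to exhibit a vector. By the example after Lemma 3 the coefficient $a=\pm1$ gives only $\mathbb Z^h$, so the smallest odd positive $a$ worth trying is $3$.

*Proof of Theorem A.* Let $h\ge9$, $x=(1^8,-2,0^{h-9})$ and $u=x+3e-2g$. Then $x^2=12$ and $u^2=12+2\cdot3\cdot(-2)=0$. The vector $u$ is primitive and $a=3$ is odd. Proposition 5 gives a $\mathbb Z_2$-surface $F'$ of genus $h$ with $e(F')=-2h$ and form $u^\perp/u$.

**Step 1: reduce to $h=9$.** The vectors $\varepsilon_{10},\dots,\varepsilon_h$ have norm 1, are pairwise orthogonal and lie in $u^\perp$, so they split off $\langle1\rangle^{h-9}$. Assume $h=9$.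

**Step 2: realize $u^\perp/u$ inside $\mathbb Q^9$.** We have
$$u^\perp=\{z+pe+qg:\ z\in\mathbb Z^9,\ x\cdot z+3q-2p=0\}.$$
Subtracting $\frac p3u$ removes the $e$-coefficient. This suggests the linear map $\varphi:u^\perp\to\mathbb Q^9$, $\varphi(z+pe+qg)=z-\frac p3x$. It preserves norms, since $x\cdot z=2p-3q$ on $u^\perp$:
$$\big(z-\tfrac p3x\big)^2=z^2-\tfrac{2p}3(2p-3q)+\tfrac{12p^2}9=z^2+2pq .$$
Its kernel is $\mathbb Zu$: if $z=\frac p3x$, then $3\mid p$ because $x$ has a coordinate $1$, and $3q=2p-x\cdot z=2p-4p=-2p$. With $p=3k$ this is $z=kx$, $q=-2k$, the vector $ku$. So $L'=\varphi(u^\perp)\cong u^\perp/u$. It is positive definite as a subgroup of $\mathbb Q^9$, and unimodular of rank 9 by Lemma 3.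

**Step 3: split off a vector of norm 1.** The vector $\varepsilon_9-e$ lies in $u^\perp$, since $x\cdot\varepsilon_9+0-2(-1)=-2+2=0$. Its image is
$$s=\varphi(\varepsilon_9-e)=\varepsilon_9+\tfrac13x=\tfrac13(1^9),\qquad s^2=1.$$
So $L'=\mathbb Zs\oplus s^\perp$ with $s^\perp$ unimodular and positive definite of rank 8.

**Step 4: $s^\perp$ is even.** Let $w=\varphi(z+pe+qg)\in s^\perp$. Since $x\cdot(1^9)=8-2=6$,
$$0=w\cdot s=\tfrac13\sum z_i-\tfrac p9\cdot6=\tfrac13\Big(\sum z_i-2p\Big),$$
so $\sum z_i=2p$ is even. Then $w^2=z^2+2pq\equiv\sum z_i\equiv0\pmod2$. By the uniqueness of $E_8$, $s^\perp\cong E_8$. Altogether $u^\perp/u\cong E_8\oplus\langle1\rangle^{h-8}$.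

**Step 5: $F'$ is knotted.** If $F'$ were unknotted, its form, being positive definite, would be $\mathbb Z^h$ by Section 2, with $2h$ vectors of norm 1. But $E_8\oplus\langle1\rangle^{h-8}$ has exactly $2(h-8)$. This is a contradiction. $\blacksquare$

## 9. Realizing every odd positive definite lattice

*Proof of Theorem B.* Section 2 and Proposition 2 show that only odd positive definite unimodular lattices of rank $h$ occur. Let $L$ be one of them.

**Step 1: an isotropic vector for $L$.** The forms $L\oplus H$ and $\mathbb Z^h\oplus H$ are odd, indefinite and unimodular, of equal rank and signature. So there is an isometry $\psi:L\oplus H\to\mathbb Z^h\oplus H$. Then $u=\psi(e)=x+ae+bg$ is primitive and isotropic, and $u^\perp/u\cong e^\perp/e\cong L$. Proposition 5 applies as soon as $a$ is odd. We may first apply any isometry of $\mathbb Z^h\oplus H$ to $u$, because this does not change the isometry class of $u^\perp/u$.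

**Step 2: make $a$ odd.** If $a$ is even and $b$ is odd, interchange $e$ and $g$. Suppose $a$ and $b$ are both even. For $z\in D_h$ consider
$$w\mapsto w-(w\cdot z)e\ \ (w\in\mathbb Z^h),\qquad e\mapsto e,\qquad g\mapsto g+z-\tfrac{z^2}2e .$$
This is an isometry. Products of vectors of $\mathbb Z^h$, and products with $e$, are clearly preserved. The image of $g$ has norm $z^2-2\cdot\frac{z^2}2=0$, and its product with the image of $w$ is $-(w\cdot z)+z\cdot w=0$. The map is bijective, since it preserves a unimodular form. It changes $a$ to
$$a-x\cdot z-b\tfrac{z^2}2\equiv x\cdot z\pmod2,$$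
as $a$ and $b$ are even and $z^2/2$ is an integer. So it suffices to find $z\in D_h$ with $x\cdot z$ odd.

Suppose there is none. Taking $z=\varepsilon_i+\varepsilon_j$ with $i\ne j$ shows that all $x_i$ have the same parity. If all are even, then $u$ is divisible by 2, contradicting primitivity. If all are odd, then for $w=z+pe+qg$ with arbitrary $z\in\mathbb Z^h$,
$$u\cdot w=x\cdot z+aq+bp\equiv\sum z_i\equiv z^2\equiv w^2\pmod2 .$$
So $w^2$ is even for all $w\in u^\perp$, and $u^\perp/u\cong L$ is even, a contradiction. Hence $a$ can be made odd, and Proposition 5 gives $F_L$, including the stable homeomorphism of exteriors.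

**Step 3: knottedness and nonsmoothability.** Let $L\not\cong\mathbb Z^h$. An unknotted surface with $e=-2h$ has form $\mathbb Z^h$ by Section 2, so $F_L$ is knotted. If $F_L$ were equivalent to a smoothly embedded surface in some smooth structure on $S^4$, then $\Sigma(F_L)$ would admit a smooth structure as a smooth branched cover, and Donaldson's theorem would make the definite lattice $L$ diagonal, so $L\cong\mathbb Z^h$. This is a contradiction. $\blacksquare$

## 10. Counting extremal surfaces, and a single external stabilization

Isotopic surfaces have isometric forms. So by Theorem B the number of isotopy classes of $\mathbb Z_2$-surfaces of genus $h$ with $e=-2h$ is at least the number of isometry classes of odd positive definite unimodular lattices of rank $h$. In particular it is at least $1+\lfloor(h-1)/8\rfloor$. The lattices $E_8^{\,j}\oplus\mathbb Z^{h-8j}$ with $0\le j\le(h-1)/8$ are odd, because $h-8j\ge1$, and they are pairwise distinct, because they have $2(h-8j)$ vectors of norm 1. By reflection the same bounds hold for $e=2h$.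

The homeomorphism $X_{F_L}\#(S^2\times S^2)\cong X_{F_0}\#(S^2\times S^2)$ is the identity on the boundary, so it extends by the identity over $\nu F_0$. Hence $(S^4,F_L)\#(S^2\times S^2)\cong(S^4,F_0)\#(S^2\times S^2)$ as pairs: each knotted $F_L$ becomes standard after one external stabilization.

The value $h=9$ is sharp for this invariant. Classically, every odd positive definite unimodular lattice of rank $h\le8$ is $\mathbb Z^h$, and for $h\le5$ we saw this from Hermite's theorem. So for $h\le8$ the form of $\Sigma(F)$ cannot detect knotting of extremal $\mathbb Z_2$-surfaces. The argument does not show that $L$ is a complete invariant, nor that all $\mathbb Z_2$-surfaces with $h\le8$ are unknotted. Neither statement is needed for the negative answer.
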